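# Recovering a one-ended spanning tree of $\mathbb Z^d$ from its sandpile configuration

## 1. Burning a finite box from its sink

We start with a finite graph, where a spanning tree can be read off its sandpile configuration by a short argument.

**Notation.** Let $d\ge 2$ and consider the nearest-neighbor lattice $\mathbb Z^d$. For every $v\in\mathbb Z^d$ fix a total order $\prec_v$ on the $2d$ edges at $v$, each regarded as oriented away from $v$. For a finite nonempty $W\subset\mathbb Z^d$ let $G_W$ be the multigraph obtained by identifying $W^c$ to a single vertex $s$, the sink, and removing loops at $s$. Every $v\in W$ keeps its $2d$ edges, some of which may now be parallel edges to $s$. A function $h$ on $W$ is extended by $h=0$ on $W^c$, that is, at $s$. For an edge $f$ at $v$, oriented away from $v$, write $h(f):=h(\mathrm{head}\,f)$.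

Let $t$ be a spanning tree of $G_W$. Orient it towards $s$, so that each $v\in W$ has one parent edge $e(v)$. Put $h(v)=\mathrm{dist}_t(v,s)$ and
$$m_v=\#\{f: h(f)<h(v)\},\qquad F_v=\{f:h(f)=h(v)-1\}=\{e_0\prec_v\dots\prec_v e_{|F_v|-1}\},$$
where $f$ runs over the edges at $v$. The parent edge lies in $F_v$; say $e(v)=e_{\ell_v}$. Set
$$\eta_t(v)=2d-m_v+\ell_v. \tag{1}$$
Since $\ell_v+1\le|F_v|\le m_v\le 2d$, we have $0\le\eta_t(v)\le 2d-1$.

**Proposition 1.** For every finite nonempty $W$, the map $t\mapsto\eta_t$ is injective on the spanning trees of $G_W$.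

**Step 1: an equation for $h$.** We show that the distances $h$ satisfy an equation involving $\eta=\eta_t$ only. Order the edges at $v$ by the value $h(f)$, breaking ties by the reverse of $\prec_v$. As $h$ is integer valued, the edges with $h(f)<h(v)$ are the $m_v-|F_v|$ edges with $h(f)<h(v)-1$, followed by $F_v$ listed as $e_{|F_v|-1},\dots,e_0$. So $e_\ell$ has position $(m_v-|F_v|)+(|F_v|-\ell)=m_v-\ell$. Put $k(v):=2d-\eta(v)\in\{1,\dots,2d\}$. Then
$$e(v)\ \text{is the } k(v)\text{-th edge in this order.}\tag{2}$$
Let $\kappa_h(v)$ be the $k(v)$-th smallest of the $2d$ values $h(f)$, counted with multiplicity. By (2), $\kappa_h(v)=h(e(v))=h(v)-1$, that is,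
$$h(v)=1+\kappa_h(v)\quad(v\in W),\qquad h(s)=0. \tag{3}$$

**Step 2: the equation has at most one solution.** This is where the sink is used. Suppose $h\ne\tilde h$ are nonnegative solutions of (3) for the same $\eta$. Among the vertices where they differ choose $v$ with $\min(h(v),\tilde h(v))$ minimal; say $h(v)<\tilde h(v)$. At least $k(v)$ edges $f$ at $v$ have $h(f)\le h(v)-1$. At the heads of these edges $h$ and $\tilde h$ agree, by minimality of $v$. So $\kappa_{\tilde h}(v)\le h(v)-1$, hence $\tilde h(v)\le h(v)$, a contradiction.

**Step 3: conclusion.** Thus $\eta$ determines $h$, and by (2) $h$ and $\eta$ determine every parent edge, hence $t$. $\square$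

Equation (3) describes a fire. The sink burns at time $0$, and $v$ burns one time unit after the moment when $k(v)$ of its edges lead to burnt vertices.

**Example.** Let $d=2$ and $W=\{0,a\}$ with $a$ adjacent to $0$. Each vertex has three edges to $s$, and one edge joins $0$ to $a$. The spanning trees are the $9$ in which both parents are $s$, the $3$ of the form $0\to a\to s$, and the $3$ of the form $a\to0\to s$. In the first kind $h(0)=h(a)=1$ and $m=|F|=3$ at both vertices, so $\eta_t$ runs through $\{1,2,3\}^2$. In the second kind $h(a)=1$ and $h(0)=2$. Then $\eta_t(a)\in\{1,2,3\}$, while at $0$ we have $m=4$ and $|F|=1$, so $\eta_t(0)=0$. The third kind is symmetric. Altogether we get each configuration in $\{0,1,2,3\}^2$ except $(0,0)$, once each.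

What changes if $W$ is replaced by all of $\mathbb Z^d$, so that there is no sink?

## 2. The same formula on $\mathbb Z^d$

**One-ended trees.** A spanning tree of $\mathbb Z^d$ is one-ended if from each vertex there is exactly one infinite self-avoiding path in the tree, called its ray. Any two rays then merge. Let $\mathcal T^{\mathrm{conn}}$ be the set of one-ended spanning trees of $\mathbb Z^d$. Orient the edges of $t\in\mathcal T^{\mathrm{conn}}$ towards infinity. The parent edge of $x$ is the first edge $e(x,t)$ of its ray. The vertices $\neq x$ on the ray of $x$ are the ancestors of $x$, and $x$ is a descendant of each of them. In a spanning tree of $G_W$ we use the same words for the path to $s$.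

**The wired forest.** Let $V_n=[-n,n]^d\cap\mathbb Z^d$ and $G_n:=G_{V_n}$. The wired uniform spanning forest $\mathsf{WSF}$ is the weak limit of the uniform spanning tree (UST) measures on $G_N$ as $N\to\infty$: probabilities of events depending on finitely many edges converge. By a theorem of Pemantle, for $2\le d\le4$ it concentrates on $\mathcal T^{\mathrm{conn}}$. This is the only place where $d\le 4$ enters.

**Ample configurations.** For finite nonempty $F\subset\mathbb Z^d$ and $x\in F$ let $\deg_F(x)$ be the number of neighbors of $x$ in $F$. A configuration $\eta$ is ample for $F$ if some $x\in F$ has $\eta(x)\ge\deg_F(x)$. Let $\mathcal R$ be the set of $\eta\in\prod_{x\in\mathbb Z^d}\{0,\dots,2d-1\}$ that are ample for all finite nonempty $F$; these are the recurrent sandpile configurations on $\mathbb Z^d$. For instance, for a pair $F$ of adjacent vertices, ampleness says that $\eta$ does not vanish at both. In the finite example above the nonample configuration $(0,0)$ was exactly the missing one.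

**The map $\psi$.** Let $t\in\mathcal T^{\mathrm{conn}}$ and $v\in\mathbb Z^d$. Let $v^*$ be the vertex nearest to $v$ in $\mathrm{dist}_t$ among those through which all rays started at neighbors of $v$ pass. With $e,f$ running over the edges at $v$, oriented away from $v$, put
$$m'_v=\big|\{f:\mathrm{dist}_t(\mathrm{head} f,v^*)<\mathrm{dist}_t(v,v^*)\}\big|,\qquad F'_v=\{e:\mathrm{dist}_t(\mathrm{head}\, e,v^*)=\mathrm{dist}_t(v,v^*)-1\}.$$
Enumerate $F'_v$ as $e_0\prec_v\dots\prec_v e_{|F'_v|-1}$, let $\ell'$ be the unique index with $e_{\ell'}\in t$, and set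
$$\psi(t)(v)=2d-m'_v+\ell'.$$

Here is why $v^*$ is well defined and $\ell'$ is unique. Let $S$ be the set of vertices common to the rays of all neighbors of $v$. It is nonempty because rays merge, and with a vertex it contains the whole ray of that vertex. So $S$ is itself a ray. The parent of $v$ is a neighbor of $v$, so $S$ consists of ancestors of $v$. Hence the vertex of $S$ nearest to $v$ is the first vertex of $S$:
$$v^*\text{ is the first vertex of the ray }S,\text{ and it is an ancestor of }v. \tag{4}$$
So the parent of $v$ is one step closer to $v^*$ than $v$, and the other $t$-neighbors of $v$ are its children, one step farther. The unique edge of $F'_v$ in $t$ is therefore the parent edge of $v$.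

**Example.** Let $d=2$ and let $t$ be the spiral $s_0=(0,0)$, $s_1=(1,0)$, $s_2=(1,1)$, $s_3=(0,1)$, $s_4=(-1,1)$, $\dots$ through all of $\mathbb Z^2$, a single ray. For $v=s_i$, $v^*$ is the neighbor of $v$ with the largest index, $m'_v$ is the number of neighbors with index greater than $i$, and $F'_v$ contains only the edge to $s_{i+1}$, so $\ell'=0$. Thus $\psi(t)(0,0)=4-4=0$. At $s_1$ the smaller neighbor is $s_0$, so $\psi(t)(s_1)=1$. At $s_3$ the neighbors $s_0,s_2$ are smaller, so $\psi(t)(s_3)=2$.

**Facts taken as given.** The map $\psi$ is continuous on $\mathcal T^{\mathrm{conn}}$ with values in $\mathcal R$. A stable configuration $\eta\in\{0,\dots,2d-1\}^{V_N}$ is recurrent for the sandpile on $G_N$ if and only if it is ample for all nonempty $F\subset V_N$ (Dhar's burning test; Dhar 1990, Majumdar–Dhar 1992). Write $\mathcal R_{G_N}$ for this set.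

The question, asked by Gamlin and Járai in "Anchored burning bijections on finite and infinite graphs" (arXiv:1405.5397, 2014), is whether $\psi$ is almost one-to-one, that is, injective on a set of full $\mathsf{WSF}$-measure. The answer is yes.

**Theorem 2.** Let $2\le d\le 4$ and let $\{\prec_v\}$ be arbitrary. There is a Borel set $A\subset\mathcal T^{\mathrm{conn}}$ with $\mathsf{WSF}(A)=1$ on which $\psi$ is injective.

## 3. A fire with no first moment, and two trees with the same image

Let us try to repeat the proof of Proposition 1. For $t\in\mathcal T^{\mathrm{conn}}$ define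
$$b(v)=\mathrm{dist}_t(v,y)-\mathrm{dist}_t(0,y),$$
where $y$ is any vertex common to the rays of $v$ and $0$. Replacing $y$ by a later common vertex adds the same number to both distances, so $b$ is well defined, and $b(w)-b(v)=\mathrm{dist}_t(w,y)-\mathrm{dist}_t(v,y)$ for every $y$ common to the rays of $v$ and $w$. Taking $y=v^*$ we get
$$m'_v=\#\{f:b(f)<b(v)\},\qquad F'_v=\{f:b(f)=b(v)-1\}. \tag{5}$$
Now Step 1 of Section 1 applies word for word. With $k=2d-\psi(t)$, the parent edge of $v$ is the $k(v)$-th edge at $v$ in the order (value $b(f)$, then reverse $\prec_v$), and $b(v)=1+\kappa_b(v)$.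

Step 2 is what breaks. There we chose, among the vertices where two solutions differ, one of minimal burning time. Here $b$ decreases to $-\infty$ along every ray, and a minimal vertex need not exist. This is a real obstruction, not a defect of the argument. If $\eta\equiv 2d-1$, then $k\equiv1$ and the equation is $b(v)=1+\min_{w\sim v}b(w)$. Both $b(v)=\sum_iv_i$ and $b(v)=-\sum_iv_i$ solve it, and both can come from trees.

**Proposition 3.** For every $d\ge2$ there are a family $\{\prec_v\}$ and $t_-\neq t_+$ in $\mathcal T^{\mathrm{conn}}$ with $\psi(t_-)=\psi(t_+)\equiv 2d-1$.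

**Step 1: parents for $t_-$.** We choose parents so that $\sum_i v_i$ drops by one at each step and all paths merge. Let $\mathbf e_1,\dots,\mathbf e_d$ be the unit vectors, $B_k=[-k,k]^d\cap\mathbb Z^d$ for $k\ge0$, $B_{-1}=\emptyset$, and $c_k=(-k,\dots,-k)$. We claim that for $v\in B_k\setminus B_{k-1}$, $v\ne c_k$, some $i$ has $v-\mathbf e_i\in B_k\setminus B_{k-1}$. Choose $i$ with $v_i>-k$; then $v-\mathbf e_i\in B_k$. If $v-\mathbf e_i\notin B_{k-1}$ we are done. Otherwise all coordinates of $v$ other than the $i$-th have absolute value at most $k-1$, so $|v_i|=k$ and hence $v_i=k$. Take any $i'\ne i$, which exists as $d\ge2$. Since $v_{i'}\ge-(k-1)$, we have $v-\mathbf e_{i'}\in B_k$, and its $i$-th coordinate is $k$, so $v-\mathbf e_{i'}\notin B_{k-1}$. This proves the claim. Let the parent of $v$ be such a $v-\mathbf e_i$, and let the parent of $c_k$ be $c_k-\mathbf e_1\in B_{k+1}\setminus B_k$.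

**Step 2: $t_-$ is a one-ended spanning tree.** The sum $\sum_iv_i$ strictly decreases along parents, so a path of parents started in the finite set $B_k\setminus B_{k-1}$ stays there until it reaches $c_k$, and then enters $B_{k+1}\setminus B_k$. Hence every such path passes through $c_k$ for all large $k$, and the graph $t_-$ of parent edges is connected. It has no cycle: at a vertex of a cycle where $\sum_iv_i$ is maximal, both cycle edges would be parent edges of that vertex. Paths of parents started outside $B_k$ never enter $B_k$, so descendants of a vertex of $B_k$ lie in $B_k$, and every vertex has finitely many descendants. A self-avoiding path that once steps to a child can never step to a parent again. So an infinite self-avoiding path other than the path of parents would give some vertex infinitely many descendants. Hence $t_-\in\mathcal T^{\mathrm{conn}}$.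

**Step 3: the second tree and the orders.** Let $t_+=-t_-$. Rays decrease $\sum_iv_i$ in $t_-$ and increase it in $t_+$, so $t_-\ne t_+$. The parent edges of $v$ in the two trees are distinct, as one leads to some $v-\mathbf e_i$ and the other to some $v+\mathbf e_j$. Choose $\prec_v$ so that these are the two largest edges at $v$.

**Step 4: computing $\psi$.** In $t_-$ we have $b(v)=\sum_iv_i$. By (5), $F'_v$ consists of the $d$ edges from $v$ to the vertices $v-\mathbf e_i$, and $m'_v=d$. The $t_+$-parent edge is not in $F'_v$, so the $t_-$-parent edge is the largest element of $F'_v$. Hence $\ell'=d-1$ and $\psi(t_-)(v)=2d-d+(d-1)=2d-1$. For $t_+$ the same computation with signs reversed gives $2d-1$. $\square$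

So the proof of Theorem 2 has to use that $t$ is random. A natural plan is to show that in a large box $V_N$ the parent edge of $x$ can be computed, with probability close to $1$ uniformly in $N$, from $\eta$ in a region whose size does not depend on $N$. The fire of Section 1 does not help directly, because it starts at the boundary of $V_N$. We therefore deform it.

## 4. Holding back the fire in a box

Fix a small box $D$ inside $W$ and forbid the vertices of $D$ to burn before a release time. Without delay, this is the burning of Section 1. With an enormous delay, everything that can burn without the help of $D$ has burnt by the release time. What remains is a region around $D$ which then burns from its own boundary as if it stood alone. For each value of the delay we will get a bijection with spanning trees. So a uniform $\eta$ produces a uniform tree at every delay, and we can try to follow the parent edge of $x$ as the delay grows.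

**The delayed system.** Let $W$ be finite and nonempty, $\eta\in\{0,\dots,2d-1\}^W$, $k(v)=2d-\eta(v)$, and let $\kappa_h(v)$ be the $k(v)$-th smallest of the values $h(f)$, as before. Let $D\subset W$ and $\theta\in\frac12\mathbb Z$, $\theta\ge-\frac12$. Put $\theta_v=\theta$ for $v\in D$, $\theta_v=-\infty$ for $v\in W\setminus D$, and consider
$$h(v)=1+\max(\theta_v,\kappa_h(v))\ (v\in W),\qquad h(s)=0,\qquad h:W\to[0,\infty).\tag{6$_\theta$}$$
For $\theta=-\frac12$ or $D=\emptyset$ this is (3), since $\kappa_h\ge0$. Call that the standard system of $(W,\eta)$.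

**Lemma 4.** The system (6$_\theta$) has at most one solution. If $\eta$ is ample for all nonempty $F\subset W$, it has exactly one, with values in $\frac12\mathbb Z$.

**Uniqueness.** We repeat Step 2 of Section 1, watching the delay. Let $h\ne\tilde h$ be solutions. Among the $v$ with $h(v)\ne\tilde h(v)$ take one minimizing $\min(h(v),\tilde h(v))$, say $h(v)<\tilde h(v)$. At least $k(v)$ edges $f$ at $v$ have $h(f)\le h(v)-1$, and there $\tilde h(f)=h(f)$ by minimality. So $\kappa_{\tilde h}(v)\le h(v)-1$. Also $\theta_v\le h(v)-1$. Hence $\tilde h(v)\le h(v)$, a contradiction.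

**Existence.** We build the set $U_\tau$ of vertices burnt by time $\tau$, for $\tau\in\frac12\mathbb Z$. Let $U_\tau=\emptyset$ for $\tau<0$. For $\tau\ge0$ let $U_\tau$ consist of $s$ and all $v\in W$ with at least $k(v)$ edges into $U_{\tau-1}$ and $\tau\ge\theta_v+1$. By induction $U_\tau\subset U_{\tau+1/2}$. Let $F=W\setminus\bigcup_\tau U_\tau$. If $F\neq\emptyset$, ampleness gives $x\in F$ with $\eta(x)\ge\deg_F(x)$, i.e. $2d-\deg_F(x)\ge k(x)$. So at least $k(x)$ edges of $x$ lead into $\bigcup_\tau U_\tau$, hence into $U_{\tau-1}$ for large $\tau$. Then $x\in U_\tau$ for large $\tau$, a contradiction. So $F=\emptyset$.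

Put $h(v)=\min\{\tau:v\in U_\tau\}$. For $\tau\in\frac12\mathbb Z$, $\tau\ge0$, the definition says that $h(v)\le\tau$ if and only if $\kappa_h(v)\le\tau-1$ and $\theta_v\le\tau-1$. For $\tau<0$ both statements are false. Since all finite quantities lie in $\frac12\mathbb Z$, this is $h(v)=1+\max(\theta_v,\kappa_h(v))$. $\square$

**The delayed tree.** Given the solution $h$ of (6$_\theta$), order the edges $f$ at $v\in W$ by the value $\max(\theta_v,h(f))$, breaking ties by the reverse of $\prec_v$. The parent edge $e(v)$ is the $k(v)$-th edge in this order. Order statistics commute with nondecreasing maps, so its value is $\max(\theta_v,\kappa_h(v))=h(v)-1$. Hence its head has $h\le h(v)-1$. Following parent edges therefore leads to $s$, and no edge is the parent edge of two vertices. So $\{e(v)\}_{v\in W}$ is a connected graph with $|W|$ edges on $|W|+1$ vertices, a spanning tree of $G_W$, oriented towards $s$. Call it $\Psi_\theta(\eta)$.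

**Example.** Take $W=\{0,a\}$, $d=2$ as in Section 1, with $D=\{0\}$ and $\eta\equiv1$, so $k\equiv3$. The vertex $a$ burns at time $1$ at every delay, through its three sink edges. For $\theta=\frac12$ we get $h(0)=\frac32$. The sink edges at $0$ have value $\frac12$ and the edge to $a$ has value $1$, so the parent of $0$ is $s$. For $\theta=\frac32$ we get $h(0)=\frac52$, and now all four edges at $0$ have value $\frac32$. The parent edge is the third in the reverse of $\prec_0$. If the edge to $a$ is the second smallest in $\prec_0$, the parent of $0$ is now $a$. So the tree may change with $\theta$.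

**Lemma 5.** $\Psi_\theta$ is a bijection from $\{\eta\in\{0,\dots,2d-1\}^W:\eta\text{ ample for all nonempty }F\subset W\}$ onto the spanning trees of $G_W$. Moreover, for $t=\Psi_\theta(\eta)$ the solution of (6$_\theta$) is $h=H^t_\theta$, where $H^t_\theta(s)=0$ and
$$H^t_\theta(v)=1+\max\big(\theta_v,H^t_\theta(\mathrm{parent}_t(v))\big).$$

**Injectivity and the formula.** The parent edge has value $h(v)-1$, i.e. $h(v)=1+\max(\theta_v,h(\mathrm{parent}_t(v)))$, so $h=H^t_\theta$ and $t$ determines $h$. Given $h$, the number $k(v)$ is the position of the parent edge of $v$ in the order. So $t$ determines $\eta$.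

**Surjectivity.** Given a spanning tree $t$, we read $\eta$ off it. Put $h=H^t_\theta$, let $k(v)$ be the position of the $t$-parent edge of $v$ in the order (value $\max(\theta_v,h(f))$, then reverse $\prec_v$), and let $\eta=2d-k\in\{0,\dots,2d-1\}^W$. The $k(v)$-th smallest of the values $\max(\theta_v,h(f))$ is $\max(\theta_v,\kappa_h(v))$. It is also the value of the parent edge, which is $h(v)-1$. So (6$_\theta$) holds. For ampleness, let $\emptyset\ne F\subset W$ and let $x\in F$ minimize $h$ on $F$. At least $k(x)$ edges at $x$ have $h(f)\le h(x)-1$, so they lead out of $F$. Thus $2d-\deg_F(x)\ge k(x)$, i.e. $\eta(x)\ge\deg_F(x)$. By uniqueness in Lemma 4, $h$ is the solution for $\eta$, so $\Psi_\theta(\eta)=t$. $\square$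

For $\theta=-\frac12$ we have $\max(\theta_v,h(f))=h(f)$ and $H^t_{-1/2}=\mathrm{dist}_t(\cdot,s)$. By (2), $t=\Psi_{-1/2}(\eta)$ means exactly that $\eta=\eta_t$ as in (1). So formula (1) gives the inverse of $\Psi_{-1/2}$.

## 5. Half-integer delays and their common rounding

We will raise the delay in unit steps through $-\frac12,\frac12,\frac32,\dots$. Whether the parent of $x$ changes in one step seems to depend on two trees, the one before and the one after. The next lemma makes the change visible in one tree at a time: the two families of burning times round to the same integers.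

**Lemma 6.** Let $\eta$ be ample for all nonempty $F\subset W$ and let $h^{(j)}$ solve (6$_{j+1/2}$), $j\ge-1$ an integer. Then $\lceil h^{(j)}\rceil=\lfloor h^{(j+1)}\rfloor$, and this function solves (6$_{j+1}$).

**Proof.** Order statistics commute with nondecreasing maps, so $\lceil\kappa_h\rceil=\kappa_{\lceil h\rceil}$. Also $\lceil1+\max(a,b)\rceil=1+\max(\lceil a\rceil,\lceil b\rceil)$. The same holds for $\lfloor\cdot\rfloor$, with $\lceil-\infty\rceil=\lfloor-\infty\rfloor=-\infty$. So $\lceil h^{(j)}\rceil$ solves the system with delay $\lceil j+\frac12\rceil=j+1$, and $\lfloor h^{(j+1)}\rfloor$ solves it with delay $\lfloor j+\frac32\rfloor=j+1$. By uniqueness in Lemma 4 they coincide. $\square$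

## 6. The expected total number of changes of a parent edge

Let $W=V_N$ and $D=V_n$ with $n<N$, and let $\eta=\eta_N$ be uniform on $\mathcal R_{G_N}$. Write
$$t^{(j)}=\Psi_{j+1/2}(\eta),\qquad e^{(j)}(x)=\text{parent edge of }x\text{ in }t^{(j)},\qquad j\ge-1.$$
By Lemma 5 and Dhar's test, each $t^{(j)}$ is a uniform spanning tree of $G_N$. Let $\mathcal N_x$ be the set of the $2d$ neighbors of $x$. For a spanning tree $t$ of $G_N$ and $p\in D$ let $u_p(t)$ be the first vertex of $D$ on the $t$-path from $s$ to $p$.

We will need about $|V_N|$ steps in $j$. A small bound for each step separately would be useless; what we need is a small bound for the sum over all steps. It comes from the fact that all the $t^{(j)}$ have the same law, so the sum of probabilities can be computed as an expected count for one tree.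

**Proposition 7.** If $\mathcal N_x\cup\{x\}\subset D$, then for every integer $J\ge-1$
$$P\big(e^{(-1)}(x)\ne e^{(J)}(x)\big)\le 2\sum_{p\neq q\in\mathcal N_x}P\big(u_p(t)\ne u_q(t)\big),$$
where the sum is over ordered pairs and $t$ is a UST of $G_N$.

**Step 1: burning times in terms of the tree.** We claim that for $p\in D$
$$H^t_\theta(p)=\mathrm{dist}_t(p,u_p)+\max\big(\theta+1,\mathrm{dist}_t(u_p,s)\big).\tag{7}$$
Follow the $t$-path from $s$ to $p$. Before $u_p$ there is no delay, and $H^t_\theta$ is the distance to $s$. At $u_p$ it is $1+\max(\theta,\mathrm{dist}_t(u_p,s)-1)=\max(\theta+1,\mathrm{dist}_t(u_p,s))$. From then on it is at least $\theta+1$, so the delay has no further effect and it grows by $1$ at each step. This proves (7).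

**Step 2: the order at $x$.** By (6$_\theta$), $h\ge\theta+1$ on $D$. Since $x\in D$ and $\mathcal N_x\subset D$, we have $\max(\theta_x,h(f))=h(f)$ for all edges at $x$. So $e^{(j)}(x)$ is the $k(x)$-th edge at $x$ in the order (value $h^{(j)}(f)$, then reverse $\prec_x$).

**Step 3: what a change looks like.** Let $g_{j+1}=\lceil h^{(j)}\rceil=\lfloor h^{(j+1)}\rfloor$, by Lemma 6. As $g_{j+1}$ is a nondecreasing function of $h^{(j)}$ and also of $h^{(j+1)}$, the inequality $g_{j+1}(p)<g_{j+1}(q)$ implies $h^{(j)}(p)<h^{(j)}(q)$ and $h^{(j+1)}(p)<h^{(j+1)}(q)$. Suppose that for all $p,q\in\mathcal N_x$ the equality $g_{j+1}(p)=g_{j+1}(q)$ also implied $h^{(j)}(p)=h^{(j)}(q)$ and $h^{(j+1)}(p)=h^{(j+1)}(q)$. Then the orders at $x$ for $j$ and for $j+1$ would both be the order by $g_{j+1}$, and $e^{(j)}(x)=e^{(j+1)}(x)$. So if $e^{(j)}(x)\ne e^{(j+1)}(x)$, there are two neighbors with the same value $g_{j+1}=m$ whose values differ under $h^{(j)}$ or under $h^{(j+1)}$. Values of $h^{(j)}$ in $\frac12\mathbb Z$ with ceiling $m$ are $m-\frac12$ and $m$; values of $h^{(j+1)}$ with floor $m$ are $m$ and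 $m+\frac12$. Hence for some ordered pair $p\ne q$ in $\mathcal N_x$ one of the following holds:

* $E_j(p,q)$: $h^{(j)}(q)\in\mathbb Z$ and $h^{(j)}(p)=h^{(j)}(q)-\frac12$;
* $E'_{j+1}(p,q)$: $h^{(j+1)}(q)\in\mathbb Z$ and $h^{(j+1)}(p)=h^{(j+1)}(q)+\frac12$.

**Step 4: all delays in one tree.** By Lemma 5, $E_j(p,q)$ and $E_j'(p,q)$ are the events $t^{(j)}\in\mathcal E_j$ and $t^{(j)}\in\mathcal E'_j$, where
$$\mathcal E_j=\{t:H^t_{j+1/2}(q)\in\mathbb Z,\ H^t_{j+1/2}(p)=H^t_{j+1/2}(q)-\tfrac12\},$$
$$\mathcal E'_j=\{t:H^t_{j+1/2}(q)\in\mathbb Z,\ H^t_{j+1/2}(p)=H^t_{j+1/2}(q)+\tfrac12\}.$$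
Every $t^{(j)}$ is a UST. So for a single UST $t$
$$\sum_{j\ge-1}P(E_j(p,q))=E\,\#\{j\ge-1:t\in\mathcal E_j\},\qquad\sum_{j\ge-1}P(E'_j(p,q))=E\,\#\{j\ge-1:t\in\mathcal E_j'\}.$$

**Step 5: a fixed tree witnesses each type at most once.** Fix $t$ and $j$ with $t\in\mathcal E_j\cup\mathcal E'_j$, and use (7) with $\theta+1=j+\frac32$. Distances are integers. As $H(p)\in\mathbb Z+\frac12$, the maximum for $p$ is $j+\frac32$:
$$H(p)=\mathrm{dist}_t(p,u_p)+j+\tfrac32,\qquad \mathrm{dist}_t(u_p,s)<j+\tfrac32 .$$
As $H(q)\in\mathbb Z$, the maximum for $q$ is the distance: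
$$H(q)=\mathrm{dist}_t(q,u_q)+\mathrm{dist}_t(u_q,s)=\mathrm{dist}_t(q,s),\qquad \mathrm{dist}_t(u_q,s)>j+\tfrac32 .$$
Hence $u_p\ne u_q$. Solving $H(p)=H(q)\mp\frac12$ for $j$ gives
$$j=\mathrm{dist}_t(q,s)-\mathrm{dist}_t(p,u_p)-2\ \text{ if }t\in\mathcal E_j,\qquad j=\mathrm{dist}_t(q,s)-\mathrm{dist}_t(p,u_p)-1\ \text{ if }t\in\mathcal E'_j .$$
So $t$ determines $j$, and each of the two counts in Step 4 is at most $\mathbf 1\{u_p(t)\ne u_q(t)\}$.

**Step 6: summation.** By Steps 3 to 5,
$$P\big(e^{(-1)}(x)\ne e^{(J)}(x)\big)\le\sum_{-1\le j<J}P\big(e^{(j)}(x)\ne e^{(j+1)}(x)\big)\le\sum_{p\ne q\in\mathcal N_x}\ \sum_{j\ge-1}\big(P(E_j(p,q))+P(E'_{j+1}(p,q))\big),$$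
and the inner sum is at most $2P(u_p(t)\ne u_q(t))$. $\square$

## 7. The region that waits for the box

Now let the delay be enormous. We describe the set of vertices that cannot burn before $D=V_n$ is released.

**Closed sets.** Let $D=V_n$. A finite $W'\supset D$ is closed for $\eta$ if $\eta(v)<\deg_{W'}(v)$ for all $v\in W'\setminus D$. Equivalently, fewer than $k(v)$ edges of $v$ leave $W'$. For example, let $v=(n+1,0,\dots,0)$, whose only neighbor in $D$ is $(n,0,\dots,0)$. Then $D\cup\{v\}$ is closed exactly when $\eta(v)=0$, that is, when $v$ needs all its $2d$ neighbors to burn first.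

The set $D$ is closed. The union of two closed sets is closed, since $\deg_{W'}(v)$ increases with $W'$. So for $R\ge n$ there is a largest closed subset $W_n^R(\eta)$ of $V_R$. It is a function of $\eta|_{V_R}$, and it increases with $R$.

For finite $W\ni x$ and $\eta$ ample for all nonempty $F\subset W$, let $P_x(W,\eta)$ be the parent edge of $x$ in $\Psi_{-1/2}(\eta|_W)$ on $G_W$, that is, in the standard burning of $(W,\eta|_W)$.

**Lemma 8.** In the setting of Section 6 let $J=|V_N|$ and $W=W_n^N(\eta)$.

1. Every vertex of $W$ lies in $D$ or has an ancestor in $D$ in $t^{(J)}$.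
2. If $\mathcal N_x\cup\{x\}\subset D$, then $e^{(J)}(x)=P_x(W,\eta)$.

Let $\theta=J+\frac12$ and $h=h^{(J)}$. Recall that $h\ge\theta+1$ on $D$.

**Step (a): $h\ge\theta+1$ on $W$.** We show that nothing in $W$ burns before the release. Otherwise let $v$ have minimal $h$ among the vertices of $W$ with $h<\theta+1$. Then $v\notin D$, so $h(v)=1+\kappa_h(v)$, and at least $k(v)$ edges at $v$ have $h(f)\le h(v)-1$. By minimality these lead out of $W$. So at least $k(v)$ edges of $v$ leave $W$, contradicting that $W$ is closed.

**Step (b): $h\le J$ on $V_N\setminus W$.** We show that everything outside $W$ burns well before the release. For integers $0\le i\le J+1$ let $U_i=\{s\}\cup\{v\in V_N:h(v)\le i\}$. As $J+1<\theta+1$, no $U_i$ contains a vertex of $D$. For $0\le i\le J$, $U_{i+1}$ consists of $s$ and all $v\in V_N\setminus D$ with at least $k(v)$ edges into $U_i$, because $h(v)\le i+1$ means $\kappa_h(v)\le i$ for $v\notin D$. The $U_i$ increase, $U_0=\{s\}$, and $|U_i|\le1+|V_N\setminus D|\le J$. If $U_i\neq U_{i+1}$ for all $0\le i\le J-1$, then $|U_J|\ge J+1$, which is impossible. So $U_i=U_{i+1}$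 for some $i\le J-1$. Put $W'=V_N\setminus U_i\supset D$. Each $v\in W'\setminus D$ is not in $U_{i+1}$, so it has fewer than $k(v)$ edges into $U_i$, i.e. fewer than $k(v)$ edges leaving $W'$. So $W'$ is closed, hence $W'\subset W$, and $V_N\setminus W\subset U_i\setminus\{s\}\subset\{h\le J\}$.

**Step (c): $\kappa_h(v)\ge\theta+1$ for $v\in W\setminus D$.** Fewer than $k(v)$ edges at $v$ leave $W$, and all others have $h(f)\ge\theta+1$ by (a). So the $k(v)$-th smallest value is at least $\theta+1$.

**Step (d): proof of part 1.** For $v\in W\setminus D$ the parent edge has value $h(v)-1=\kappa_h(v)\ge\theta+1>J$. Its head has $h>J$, so by (b) it lies in $W$. Following parents from a vertex of $W$ we eventually reach $s\notin W$. So we leave $W$ at some point, and $W$ can be left only from a vertex of $D$. This proves part 1.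

**Step (e): after the release, $W$ burns as if alone.** Let $g(a)=\max(\theta,a)-\theta$, a nondecreasing map, and $\tilde h=g(h)$. By (a) and (b), $\tilde h=h-\theta$ on $W$, and $\tilde h=0$ on $V_N\setminus W$ and at $s$. We check that $\tilde h$ solves the standard system of $(W,\eta|_W)$. For $v\in D$,
$$\tilde h(v)=1+\max(\theta,\kappa_h(v))-\theta=1+g(\kappa_h(v))=1+\kappa_{\tilde h}(v).$$
For $v\in W\setminus D$, (c) gives $g(\kappa_h(v))=\kappa_h(v)-\theta$, so
$$\tilde h(v)=1+\kappa_h(v)-\theta=1+g(\kappa_h(v))=1+\kappa_{\tilde h}(v).$$
By uniqueness, $\tilde h$ is the standard solution for $(W,\eta|_W)$.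

**Step (f): proof of part 2.** By Step 2 of Section 6, $e^{(J)}(x)$ is the $k(x)$-th edge at $x$ in the order (value of $h$ on $\mathcal N_x$, then reverse $\prec_x$). On $\mathcal N_x\subset D\subset W$ we have $\tilde h=h-\theta$, so ordering by $\tilde h$ gives the same result. Hence $e^{(J)}(x)=P_x(W,\eta)$. $\square$

## 8. A local event that makes paths merge

To pass to $\mathbb Z^d$ and to bound $P(u_p\ne u_q)$ we need merging of paths expressed by finitely many edges.

**The event $A_R(K)$.** For finite nonempty $K\subset\mathbb Z^d$ and an edge configuration $\omega$, let $A_R(K)$ be the event that there are $y,y'$ with $\{y,y'\}\in\omega$ such that the component $C$ of $y$ in $\omega\setminus\{\{y,y'\}\}$ satisfies $K\subset C\subset V_R$. Call $(y,y')$ a witness. In the spiral of Section 2, with $K=\{s_0,s_3\}$, the pair $(s_3,s_4)$ is a witness with $C=\{s_0,s_1,s_2,s_3\}$, so $A_1(K)$ holds.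

Whether a pair is a witness depends only on edges with an endpoint in $V_R$. These are the same edges in $\mathbb Z^d$ and in $G_N$ when $N\ge R+1$. The event increases with $R$.

**Lemma 9.** Let $K\subset\mathbb Z^d$ be finite and nonempty.

1. Let $t\in\mathcal T^{\mathrm{conn}}$, or let $t$ be a spanning tree of $G_N$ with $N\ge R+1$, and let $(y,y')$ be a witness for $A_R(K)$ with component $C$. Then $y'$ is the parent of $y$, and $C$ consists of $y$ and its descendants. In particular $C$ contains all descendants of its vertices, and $y$ is an ancestor of, or equal to, each vertex of $K$.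
2. If $t\in\mathcal T^{\mathrm{conn}}$, then $A_R(K)$ holds for all large $R$. If $2\le d\le4$, then $\mathsf{WSF}(A_R(K))\to1$ as $R\to\infty$, and $P_{G_N}(A_R(K))\to\mathsf{WSF}(A_R(K))$ as $N\to\infty$, where $P_{G_N}$ is the law of the UST of $G_N$.
3. A spanning tree of $\mathbb Z^d$ that lies, for every finite nonempty $K$, in $A_R(K)$ for some $R$, is one-ended. Consequently $\mathcal T^{\mathrm{conn}}$ is Borel.

**Proof of 1.** The set $C$ is finite and does not contain $s$, and $\{y,y'\}$ is the only $t$-edge leaving $C$. So the path from any vertex of $C$ to infinity (to $s$) leaves $C$ through $\{y,y'\}$, and hence passes through $y$ and then $y'$. For the vertex $y$ itself this means that $y'$ is its parent. It also shows that every vertex of $C$ is $y$ or a descendant of $y$. Conversely, if $z$ is a descendant of $y$, the part from $z$ to $y$ of its path does not use $\{y,y'\}$, so $z\in C$.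

**Proof of 2.** The rays of the vertices of $K$ have a common vertex $y$. It has finitely many descendants. Otherwise, by König's lemma, the tree formed by $y$ and its descendants would contain an infinite self-avoiding path from $y$, different from the ray of $y$. Let $y'$ be the parent of $y$. The component $C$ is $y$ with its descendants: an edge of $t$ leaving this set must be a parent edge of one of its vertices, and only that of $y$ leaves the set. It is finite and contains $K$. So $A_R(K)$ holds once $C\subset V_R$. The first limit follows by monotonicity in $R$ and Pemantle's theorem. The second is the definition of $\mathsf{WSF}$, as $A_R(K)$ depends on finitely many edges.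

**Proof of 3.** Suppose two distinct infinite self-avoiding paths start at a vertex, and let $w$ be the vertex after which they first differ. Their parts from $w$ on have only $w$ in common, since $t$ is a tree. Take a witness for $K=\{w\}$. Both parts start in the finite set $C$ and must leave it, through the same edge $\{y,y'\}$, so both contain $y$ and $y'\ne y$, a contradiction. An infinite path from each vertex exists by König's lemma. Together with part 2, this shows that $\mathcal T^{\mathrm{conn}}$ is the set of spanning trees that for every $K$ lie in $\bigcup_RA_R(K)$. There are countably many $K$, and being a spanning tree is a Borel condition (no cycle, and every pair of vertices joined by some finite path). $\square$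

**Lemma 10.** Let $2\le d\le4$, let $\eta_N$ be uniform on $\mathcal R_{G_N}$, and $t_N:=\Psi_{-1/2}(\eta_N)$. Let $e(x,t_N)$ be the parent edge of $x$ in $t_N$. For every $x$ and $R$,
$$\big(e(x,t_N),\eta_N|_{V_R}\big)\to\big(e(x,t),\psi(t)|_{V_R}\big)\quad\text{in law},\qquad t\sim\mathsf{WSF}.$$

**Step 1: $\psi(t)(v)$ from a bounded region.** Let $t\in\mathcal T^{\mathrm{conn}}$ lie in $A_{R'}(\{v\}\cup\mathcal N_v)$, and let $(y,y')$ be the first witness in a fixed enumeration of ordered pairs. By Lemma 9, $y$ is on the rays of all neighbors of $v$, so by (4) $y$ lies on the ray $S$ starting at $v^*$. For $w\in\mathcal N_v\cup\{v\}$ the ray of $w$ passes through $v^*$ and then $y$, so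
$$\mathrm{dist}_t(w,y)=\mathrm{dist}_t(w,v^*)+\mathrm{dist}_t(v^*,y).$$
Hence $m'_v$ and $F'_v$ may be computed with $\mathrm{dist}_t(\cdot,y)$ in place of $\mathrm{dist}_t(\cdot,v^*)$. As seen after (4), the edge of $F'_v$ in $t$ is the parent edge of $v$.

**Step 2: the same function in finite volume.** Let $t$ be a spanning tree of $G_N$ in $A_{R'}(\{v\}\cup\mathcal N_v)$, $N\ge R'+1$, with first witness $(y,y')$. Then $\mathrm{dist}_t(w,s)=\mathrm{dist}_t(w,y)+\mathrm{dist}_t(y,s)$ for $w\in\mathcal N_v\cup\{v\}$. So in (1), too, $m_v$ and $F_v$ may be computed with $\mathrm{dist}_t(\cdot,y)$, and $\ell_v$ is the index of the parent edge. In both settings the distances to $y$ are determined by the $t$-edges inside $C\subset V_{R'}$, and the parent edge of $v$ is the first edge of the path from $v$ to $y'$ inside $C\cup\{y'\}$. Hence on this event $\psi(t)(v)$ and $\eta_N(v)$ are given by the same function of $t$, respectively $t_N$, restricted to the edges meeting $V_{R'}$. The same is true for the parent edge of $v$.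

**Step 3: convergence.** Let $B_{R'}=\bigcap_{v\in V_R\cup\{x\}}A_{R'}(\{v\}\cup\mathcal N_v)$. By Lemma 5, $t_N$ is a UST of $G_N$. By Steps 1 and 2 there is one function $\Phi$ of the edges meeting $V_{R'}$ that gives both pairs on $B_{R'}$. So for every possible value $a$ of the pair,
$$\big|P\big((e(x,t_N),\eta_N|_{V_R})=a\big)-\mathsf{WSF}\big((e(x,t),\psi(t)|_{V_R})=a\big)\big|$$
$$\le\big|P_{G_N}(B_{R'},\Phi=a)-\mathsf{WSF}(B_{R'},\Phi=a)\big|+P_{G_N}(B_{R'}^c)+\mathsf{WSF}(B_{R'}^c).$$
As $N\to\infty$ the right side tends to $2\,\mathsf{WSF}(B_{R'}^c)$, and this tends to $0$ as $R'\to\infty$ by Lemma 9. $\square$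

## 9. The parent edge as a function of the sandpile, up to a small error

From now on $2\le d\le4$. Let
$$\delta_n(x)=1-\mathsf{WSF}(A_n(\mathcal N_x)),\qquad \rho_R=1-\mathsf{WSF}(A_R(V_n)),\qquad W_n(\eta)=\bigcup_{R\ge n}W_n^R(\eta).$$
Since $\psi(t)\in\mathcal R$, $P_x(W,\psi(t))$ is defined for every finite $W\ni x$.

**Proposition 11.** For every $n\ge1$, $W_n(\psi(t))$ is finite for $\mathsf{WSF}$-a.e. $t$. If $\mathcal N_x\cup\{x\}\subset V_n$, then
$$\mathsf{WSF}\Big(W_n(\psi(t))\text{ finite and }e(x,t)\ne P_x\big(W_n(\psi(t)),\psi(t)\big)\Big)\le4d(2d-1)\,\delta_n(x).$$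

Let $R>n$, $N\ge R+1$, $D=V_n$, $J=|V_N|$, and use the notation of Section 6.

**Step 1: the waiting region is bounded uniformly in $N$.** By Lemma 8, part 1, $W_n^N(\eta_N)$ is contained in the union of $D$ and the descendants of $D$ in the UST $t^{(J)}$. If $t^{(J)}\in A_R(V_n)$, then with $C$ as in Lemma 9, part 1, we have $D\subset C$, and $C$ contains all descendants of its vertices, so $W_n^N(\eta_N)\subset C\subset V_R$. Hence
$$P\big(W_n^N(\eta_N)\not\subset V_R\big)\le P_{G_N}(A_R(V_n)^c).\tag{8}$$

**Step 2: finiteness.** For $R<R'<N$ we have $W_n^{R'}(\eta_N)\subset W_n^N(\eta_N)$. So by (8), $P(W_n^{R'}(\eta_N)\not\subset V_R)\le P_{G_N}(A_R(V_n)^c)$. The event on the left depends on $\eta_N|_{V_{R'}}$ only. Let $N\to\infty$, using Lemma 10 with $V_{R'}$, and then $R'\to\infty$, using that $W_n^{R'}$ increases with $R'$: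
$$\mathsf{WSF}\big(W_n^{R'}(\psi(t))\not\subset V_R\big)\le\rho_R,\qquad\mathsf{WSF}\big(W_n(\psi(t))\not\subset V_R\big)\le\rho_R.$$
Since $\rho_R\to0$ as $R\to\infty$ by Lemma 9, $W_n(\psi(t))$ is a.s. finite. Then it equals $W_n^R(\psi(t))$ for all large $R$.

**Step 3: the parent edge rarely changes.** Let $t$ be a spanning tree of $G_N$ in $A_n(\mathcal N_x)$ with witness $(y,y')$. Then $y\in C\subset V_n=D$ lies on the path from $s$ to each $p\in\mathcal N_x$. These paths share their part from $s$ to $y$, which contains a vertex of $D$, so $u_p=u_q$ for all $p,q\in\mathcal N_x$. There are $2d(2d-1)$ ordered pairs, so Proposition 7 gives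
$$P\big(e^{(-1)}(x)\ne e^{(J)}(x)\big)\le4d(2d-1)\,P_{G_N}(A_n(\mathcal N_x)^c).$$

**Step 4: combination in finite volume.** By Lemma 8, part 2, $e^{(J)}(x)=P_x(W_n^N(\eta_N),\eta_N)$, and $e^{(-1)}(x)=e(x,t_N)$ by definition. If $W_n^N(\eta_N)\subset V_R$, then it is a closed subset of $V_R$, so $W_n^N(\eta_N)=W_n^R(\eta_N)$. With (8) and Step 3,
$$P\big(e(x,t_N)\ne P_x(W_n^R(\eta_N),\eta_N)\big)\le4d(2d-1)P_{G_N}(A_n(\mathcal N_x)^c)+P_{G_N}(A_R(V_n)^c).$$

**Step 5: infinite volume.** Here $W_n^R(\eta)$ and $P_x(W_n^R(\eta),\eta)$ are functions of $\eta|_{V_R}$. So Lemma 10 lets us take $N\to\infty$: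
$$\mathsf{WSF}\big(e(x,t)\ne P_x(W_n^R(\psi(t)),\psi(t))\big)\le4d(2d-1)\,\delta_n(x)+\rho_R.\tag{9}$$
When $W_n(\psi(t))$ is finite and $e(x,t)\ne P_x(W_n(\psi(t)),\psi(t))$, the event in (9) occurs for all large $R$, by Step 2. Fatou's lemma and $\rho_R\to0$ give the claim. $\square$

## 10. Proof of Theorem 2

**Step 1: choice of boxes.** We make the errors summable. For each $x$, $\delta_n(x)\to0$ as $n\to\infty$ by Lemma 9. Enumerate $\mathbb Z^d=\{x_1,x_2,\dots\}$ and choose $n_1<n_2<\cdots$ such that $\mathcal N_{x_l}\cup\{x_l\}\subset V_{n_i}$ and $\delta_{n_i}(x_l)\le2^{-i}$ for all $l\le i$. By Proposition 11 and Borel–Cantelli, for a.e. $t$ all the sets $W_{n_i}(\psi(t))$ are finite and, for all $x$,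
$$e(x,t)=P_x\big(W_{n_i}(\psi(t)),\psi(t)\big)\quad\text{for all large }i.\tag{10}$$
Let $A$ be the set of $t\in\mathcal T^{\mathrm{conn}}$ for which all $W_{n_i}(\psi(t))$ are finite and (10) holds for every $x$.

**Step 2: $A$ is Borel with $\mathsf{WSF}(A)=1$.** By Lemma 9, $\mathcal T^{\mathrm{conn}}$ is Borel. On it $\psi$ is continuous, and $W_n^R(\psi(t))$ and $P_x(W_n^R(\psi(t)),\psi(t))$ depend on finitely many values of $\psi(t)$. Finiteness of $W_n(\psi(t))$ says that $W_n^R(\psi(t))$ is eventually constant in $R$. Finally $e(x,t)$ is Borel in $t$, since on $A_R(\{x\})$ it is a function of the edges meeting $V_R$, and these events exhaust $\mathcal T^{\mathrm{conn}}$. So $A$ is Borel, and $\mathsf{WSF}(A)=1$ by Step 1.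

**Step 3: injectivity.** Let $t,t'\in A$ with $\psi(t)=\psi(t')$. The right side of (10) depends on $\psi(t)$ only, so $e(x,t)=e(x,t')$ for all $x$. Every edge of a one-ended spanning tree is $e(x,\cdot)$ for one of its endpoints $x$. Hence $t=t'$. $\square$

## 11. Translation-equivariant orders and the sandpile measure

In the abelian sandpile model on $G_n$, a vertex of $V_n$ with at least $2d$ particles topples by sending one particle along each incident edge, and particles reaching $s$ are lost. Adding a particle at a uniformly random vertex and stabilizing defines a Markov chain on stable configurations, with recurrent states $\mathcal R_{G_n}$. Let $\nu_{G_n}$ be the uniform measure on $\mathcal R_{G_n}$, and let $\nu$ be the weak limit of $\nu_{G_n}$ as $n\to\infty$, the sandpile measure on $\mathbb Z^d$. We take as given that $\psi$ maps $\mathsf{WSF}$ to $\nu$. If the orders $\prec_v$ are chosen translation-equivariantly, then $\psi$ is translation-equivariant.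

**Corollary 12.** If $2\le d\le4$ and $\{\prec_v\}$ is translation-equivariant, then $\psi$ is an isomorphism (mod null sets) of measure-preserving $\mathbb Z^d$-systems from $\mathsf{WSF}$ to $\nu$. An inverse is given a.e. by (10).

**Proof.** The map $\psi$ is equivariant, Borel on $\mathcal T^{\mathrm{conn}}$, and maps $\mathsf{WSF}$ to $\nu$. Let $A'$ be the intersection of the countably many translates of the set $A$ of Section 10. It is Borel and translation-invariant, and it has full measure because $\mathsf{WSF}$ is translation-invariant. On $A'\subset A$ the map $\psi$ is injective. By the Lusin–Souslin theorem, an injective Borel map on a Borel set has Borel image and Borel inverse. The image $\psi(A')$ is translation-invariant by equivariance, and $\nu(\psi(A'))=\mathsf{WSF}(\psi^{-1}(\psi(A')))\ge\mathsf{WSF}(A')=1$. For $\eta=\psi(t)$ with $t\in A'$, (10) says that $e(x,t)$ is the eventual value of $P_x(W_{n_i}(\eta),\eta)$ as $i\to\infty$, and these edges make up $t$. $\square$
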